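# Topological representation zeta functions at infinity: a unipotent group with $\omega(\mathbf G)=0$

Throughout, $k$ is a number field with ring of integers $\mathfrak o$, $v$ is a non-archimedean place of $k$, and $K$ is a finite extension of $k_v$. We write $O=\mathfrak O_K$ for the valuation ring of $K$, $\pi$ for a uniformizer, $\operatorname{ord}$ for the valuation with $\operatorname{ord}(\pi)=1$, $q=q_K$ for the size of the residue field $\mathbf F_q$, and $p$ for the residue characteristic. A vector in $O^d$ is primitive if one of its coordinates is a unit.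

## 1. Class 2 and constant rank: representations counted by linear forms

We begin with the Heisenberg group and a family of groups that resemble it. For these groups everything can be computed in a few lines.

**Definition (twist classes).** Two representations $\varrho_1,\varrho_2\colon G\to\mathrm{GL}_n(\mathbf C)$ of a group $G$ are twist-equivalent if $\varrho_1$ is equivalent to $\alpha\otimes\varrho_2$ for some $1$-dimensional representation $\alpha\colon G\to\mathbf C^\times$. For a topological group all these maps are required to be continuous. Let $\tilde r_n(G)$ be the number of twist-isoclasses of (continuous) irreducible representations $G\to\mathrm{GL}_n(\mathbf C)$. For the groups below (pro-$p$ groups coming from nilpotent Lie lattices) these numbers are polynomially bounded in $n$, and we put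
$$\zeta_G(s)=\sum_{n\ge1}\tilde r_n(G)\,n^{-s}.$$

If $G$ is an abelian profinite group, every irreducible representation has dimension $1$ and is a twist of the trivial one, so $\zeta_G(s)=1$. Working up to twist removes the infinitely many characters of $G$ from the count.

**The groups.** Let $L$ be an $O$-Lie lattice of nilpotency class $c$ and let $p>c$. The Hausdorff series, whose terms of degree at most $c$ have denominators prime to $p$, makes $L$ into a pro-$p$ group $\exp(L)$. In class $2$ with $p$ odd the product is simply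
$$x*y=x+y+\tfrac12[x,y].$$
The inverse of $x$ is $-x$. The group commutator is
$$x*y*(-x)*(-y)=\bigl(x+y+\tfrac12[x,y]\bigr)*\bigl(-x-y+\tfrac12[x,y]\bigr)=[x,y].$$
So group commutators equal Lie brackets, and the derived group $G'$ of $G=\exp(L)$ is $L'=[L,L]$, which is central.

**Lemma 1.** Let $L$ have class $2$, let $p$ be odd and $G=\exp(L)$. Then
$$\zeta_G(s)=\sum_{\psi\in\mathrm{Hom}_{cts}(L',\mathbf C^\times)}|L:\mathrm{Rad}(\psi)|^{-s/2},\qquad \mathrm{Rad}(\psi)=\{x\in L:\psi([x,y])=1\ \text{for all }y\in L\}.\tag{1}$$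

*Proof.* The plan is to show that above each character $\psi$ of $G'$ there is exactly one twist class, and to find its dimension.

Let $\varrho$ be a continuous irreducible representation. It has finite image, because $\mathrm{GL}_n(\mathbf C)$ has no small subgroups. By Schur's lemma it restricts to the central subgroup $G'$ as a multiple of a character $\psi$. Since $1$-dimensional representations are trivial on $G'$, $\psi$ depends only on the twist class.

Now fix $\psi$ and put $Z=\mathrm{Rad}(\psi)$. The character $\psi$ has finite order $p^n$, so $Z\supseteq p^nL$ is open. Also $Z\supseteq L'$. An element $x$ is central modulo $\ker\psi$ if and only if $\psi([x,y])=1$ for all $y$. Hence $Z$ is a subgroup whose image in $G/\ker\psi$ is the center. An irreducible $\varrho$ over $\psi$ factors through $G/\ker\psi$, so $Z$ acts by scalars through a character $\theta\colon Z\to\mathbf C^\times$ extending $\psi$. If $g\notin Z$, choose $h$ with $\psi([h,g])\neq1$. Since $hgh^{-1}=[h,g]*g$,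
$$\chi_\varrho(g)=\chi_\varrho(hgh^{-1})=\psi([h,g])\,\chi_\varrho(g),$$
so $\chi_\varrho(g)=0$. Thus $\chi_\varrho$ vanishes off $Z$ and equals $(\dim\varrho)\,\theta$ on $Z$. As $\chi_\varrho$ has norm $1$, we get $1=(\dim\varrho)^2/|G:Z|$. So $\dim\varrho=|G:Z|^{1/2}$, and $\varrho$ is determined by $\theta$.

An extension $\theta$ of $\psi$ exists: $Z/\ker\psi$ is a compact abelian group, and characters extend from closed subgroups of such groups. Every extension $\theta$ occurs: by Frobenius reciprocity a constituent of $\mathrm{Ind}_Z^G\theta$ contains $\theta$ on $Z$, and hence has central character $\theta$. Finally, two extensions of $\psi$ to $Z$ differ by a character of $Z/G'$. This extends to a character $\alpha$ of the compact abelian group $G/G'$, and twisting by $\alpha$ carries one $\theta$ to the other. So the irreducibles over $\psi$ form exactly one twist class, of dimension $|G:Z|^{1/2}=|L:Z|^{1/2}$. $\square$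

**From characters to linear forms.** Suppose $L'$ is $O$-free of rank $d$. Fix a continuous character $\Psi$ of $K$ that is trivial on $O$ but not on $\pi^{-1}O$. Then $w\mapsto\Psi\circ w$ identifies $\mathrm{Hom}_O(L',K/O)\cong(K/O)^d$ with $\mathrm{Hom}_{cts}(L',\mathbf C^\times)$. To see this, take $d=1$. If $\gamma\notin O$ then $\gamma O\supseteq\pi^{-1}O$, so $x\mapsto\Psi(\gamma x)$ is nontrivial on $O$. Hence $\pi^{-m}O/O$ injects into the character group of $O/\pi^mO$; both have $q^m$ elements, and every continuous character of $O$ kills some $\pi^mO$. Moreover, for $\psi=\Psi\circ w$,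
$$\psi([x,y])=1\ \ \forall y\in L\quad\Longleftrightarrow\quad w([x,y])\in O\ \ \forall y\in L,$$
because $w([x,L])$ is an $O$-submodule of $K/O$, and such a submodule is zero as soon as $\Psi$ is trivial on it. We write $\mathrm{Rad}(w)$ for $\mathrm{Rad}(\psi)$.

A nonzero $w$ is uniquely $\pi^{-m}u$ with $m\ge1$ and $u\in(O/\pi^m)^d$ primitive. Lift $u$ to $O^d$, let $\ell_1,\dots,\ell_n$ be an $O$-basis of $L$, and let $B(u)=(u([\ell_i,\ell_j]))$, an alternating matrix. Over the discrete valuation ring $O$ it is congruent to $\bigoplus_i\pi^{e_i}\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)\oplus0$. Since $\mathrm{Rad}(w)=\{x:xB(u)\in\pi^mO^n\}$, each block imposes on each of its two coordinates a condition of index $q^{\max(m-e_i,0)}$. Hence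
$$|L:\mathrm{Rad}(w)|^{1/2}=q^{\sum_i\max(m-e_i,0)}.\tag{2}$$
Only $\min(e_i,m)$ enters, so the choice of lift does not matter.

**The constant rank groups $\mathbf C_{d,R}$** ($d,R\ge1$). Take the Lie algebra with basis $x_l,y_{lj},z_j$ ($1\le l\le R$, $1\le j\le d$), brackets $[x_l,y_{lj}]=z_j$, and all other basis brackets zero. The Heisenberg algebra is the case $d=R=1$. Here $L'=\bigoplus_jOz_j$. For primitive $u$ and each $l$, the vector $x_l$ pairs with $(y_{l1},\dots,y_{ld})$ through the primitive row $(u_1,\dots,u_d)$. Column operations over $O$ turn this row into $(1,0,\dots,0)$. So $B(u)$ has exactly $R$ hyperbolic blocks, all with $e_i=0$, for every primitive $u$, and (2) gives $q^{Rm}$. There are $q^{dm}-q^{d(m-1)}$ primitive $u$ modulo $\pi^m$. Hence for odd $p$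
$$\zeta_{\mathbf C_{d,R}(O)}(s)=1+\sum_{m\ge1}(q^{dm}-q^{d(m-1)})q^{-Rms}=1+(1-q^{-d})\frac{q^{d-Rs}}{1-q^{d-Rs}}=\frac{1-q^{-Rs}}{1-q^{d-Rs}}.\tag{3}$$

## 2. The limit $q\to1$ and the invariant $\omega$

Let $\mathbf G$ be a unipotent algebraic $k$-group with nilpotent Lie algebra $\mathfrak g$. Fix an $\mathfrak o$-form $\mathfrak g_{\mathfrak o}$, that is, an $\mathfrak o$-Lie lattice with $\mathfrak g_{\mathfrak o}\otimes_{\mathfrak o}k=\mathfrak g$. For all but finitely many $v$ and all $K/k_v$, put $\mathbf G(O)=\exp(\mathfrak g_{\mathfrak o}\otimes O)$.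

**The topological zeta function.** It is known that there are separated $k$-varieties $V_1,\dots,V_r$ and rational functions $W_1,\dots,W_r\in\mathbf Q(X,Y)$ such that for all but finitely many $v$ and all finite $K/k_v$
$$\zeta_{\mathbf G(O)}(s)=\sum_{i=1}^r\#\bar V_i(\mathbf F_q)\,W_i(q,q^{-s}),\tag{4}$$
where $\bar V_i$ is the reduction modulo $v$ of a fixed $\mathfrak o$-model. Moreover, using $q^{-s}=\sum_j\binom{-s}{j}(q-1)^j$, each $W_i(q,q^{-s})$ expands formally as $\sum_{j\ge0}a_{ij}(s)(q-1)^j$ with $a_{ij}\in\mathbf Q(s)$. One defines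
$$\zeta_{\mathbf G,\mathrm{top}}(s)=\sum_i\chi(V_i(\mathbf C))\,a_{i0}(s)\in\mathbf Q(s),$$
where $\chi$ is the topological Euler characteristic with respect to an embedding $k\subset\mathbf C$. This does not depend on the form, on the data $V_i,W_i$, or on the embedding. So we may compute it from any formula of shape (4).

One rule does almost all the work. For integers $(b,c)\ne(0,0)$ we have $q^{b-cs}=1+(b-cs)(q-1)+O((q-1)^2)$, hence
$$(q-1)\,\frac{q^{b-cs}}{1-q^{b-cs}}=\frac1{cs-b}+O(q-1).\tag{5}$$

For $\mathbf C_{d,R}$ the variety is a point. The numerator and denominator of (3) are $Rs(q-1)+\cdots$ and $(Rs-d)(q-1)+\cdots$, so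
$$\zeta_{\mathbf C_{d,R},\mathrm{top}}(s)=\frac{Rs}{Rs-d}=\Bigl(1-\frac{d/R}{s}\Bigr)^{-1}.\tag{6}$$

**The invariant $\omega$.** For a nonzero rational function put $\deg(g/h)=\deg g-\deg h$. It is known that for non-abelian $\mathbf G$ the function $\zeta_{\mathbf G,\mathrm{top}}(s)$ has degree $0$ in $s$ and value $1$ at $s=\infty$. So $\zeta_{\mathbf G,\mathrm{top}}-1$ is zero or has degree $\le-1$, and
$$\omega(\mathbf G):=s\bigl(\zeta_{\mathbf G,\mathrm{top}}(s)-1\bigr)\big|_{s=\infty}\in\mathbf Q$$
is well defined. The degree is $-1$ exactly when $\omega(\mathbf G)\neq0$; the case $\zeta_{\mathbf G,\mathrm{top}}=1$ counts as not having degree $-1$. By (6), $\omega(\mathbf C_{d,R})=d/R>0$.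

The question, posed as open in Tobias Rossmann, "Topological representation zeta functions of unipotent groups", arXiv:1503.01942 (2015), is whether the constant rank groups are typical: *does $\zeta_{\mathbf G,\mathrm{top}}(s)-1$ have degree $-1$ for every non-abelian unipotent $\mathbf G$ over every number field?*

The answer is no. Over every number field there is a class-$2$ group of dimension $18$ with
$$\zeta_{\mathbf G,\mathrm{top}}(s)=1-\frac3{(3s-1)(7s-3)},$$
so $\omega(\mathbf G)=0$ and the degree is $-2$. To find it we ask what changes when the rank of $B(u)$ modulo $\pi$ is not constant.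

## 3. A rank that drops at two points of a line

**Products.** The irreducible (respectively $1$-dimensional) continuous representations of $G_1\times G_2$, with $G_i$ profinite, are exactly the external tensor products of such representations of the factors. If $\varrho_1\boxtimes\varrho_2$ is a twist of $\varrho_1'\boxtimes\varrho_2'$, restriction to the factors shows that each $\varrho_i$ is a twist of $\varrho_i'$. So twist-isoclasses multiply, and $\zeta_{G_1\times G_2}=\zeta_{G_1}\zeta_{G_2}$. Using the varieties $V_i\times V_j'$ and the functions $W_iW_j'$,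
$$\zeta_{\mathbf G_1\times\mathbf G_2,\mathrm{top}}=\zeta_{\mathbf G_1,\mathrm{top}}\,\zeta_{\mathbf G_2,\mathrm{top}},\qquad \omega(\mathbf G_1\times\mathbf G_2)=\omega(\mathbf G_1)+\omega(\mathbf G_2).\tag{7}$$
The second formula holds because $(\zeta_{\mathbf G_1,\mathrm{top}}-1)(\zeta_{\mathbf G_2,\mathrm{top}}-1)$ has degree $\le-2$ or is zero.

**Two Heisenberg groups.** For $\mathbf C_{1,1}\times\mathbf C_{1,1}$ formula (7) gives $\zeta_{\mathrm{top}}=(s/(s-1))^2$ and $\omega=2$. Let us find this again by counting forms. We have $d=2$, and $B(u)$ has two blocks with exponents $\operatorname{ord}u_1$ and $\operatorname{ord}u_2$. Modulo $\pi$ the half-rank is $2$ on $U=\{u_1u_2\ne0\}\subset\mathbf P^1$, with $q-1$ points over $\mathbf F_q$, and $1$ on the two points $V=\{u_1u_2=0\}$.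

There are $(q-1)\#U(\mathbf F_q)$ vectors $\bar u$ over $U$. Each has $q^{2(m-1)}$ lifts modulo $\pi^m$, with exponent $2m$ in (2). There are $(q-1)\cdot2$ vectors over $V$. Over, say, $\bar u_2=0$, put $j=\operatorname{ord}u_2$. There are $q^{m-1}$ lifts with $j\ge m$, with exponent $m$. For each $1\le j<m$ there are $q^{m-1}(q-1)q^{m-1-j}$ lifts, with exponent $m+(m-j)$. Writing $m=j+l$ in the last case and summing over $j,l\ge1$,
$$\zeta=1+\#U\,\frac{(q-1)q^{-2s}}{1-q^{2-2s}}+\#V\Bigl[\frac{(q-1)q^{-s}}{1-q^{1-s}}+(q-1)^2q^{-2}\,\frac{q^{1-s}}{1-q^{1-s}}\cdot\frac{q^{2-2s}}{1-q^{2-2s}}\Bigr].$$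
By (5), with $\chi(U)=0$ and $\chi(V)=2$, the topological version is $1+\frac{2}{s-1}+\frac{2}{(s-1)(2s-2)}=\bigl(1+\frac1{s-1}\bigr)^2$, as it should be. The coefficient of $s^{-1}$ is
$$\omega=\frac{\chi(U)}{2}+\frac{\chi(V)}{1}=0+2.$$
Each stratum contributes its Euler characteristic divided by its half-rank. The product term, which records how deep $u$ lies near $V$, has degree $-2$ and does not reach $\omega$.

## 4. Plane curves with negative Euler characteristic

The first thing to try is a proof that $\omega>0$. For fixed $K$ and large real $s$, $\zeta_{\mathbf G(O)}(s)-1$ is a sum of positive terms: a number of points times a positive weight, stratum by stratum. When we let $q\to1$, the positive number $\#\bar V(\mathbf F_q)$ is replaced by $\chi(V)$, which has no sign. The argument stops exactly there. On a line it can be rescued. The strata of $\mathbf P^1$ are finite sets and the complement of a finite set, and if the complement has negative $\chi$, the removed points have smaller half-rank and compensate (Corollary 4 below). On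 $\mathbf P^2$ the rank may drop along a curve, and a smooth plane curve of degree $e$ has
$$\chi(V)=2-(e-1)(e-2)=-e(e-3),$$
which is negative for $e\ge4$. Moreover the curve is where the half-rank is *smaller*, so its negative contribution is weighted more heavily.

So suppose $d=3$ and the half-rank drops from $R$ to $R-1$ along a smooth curve $V$ of degree $e$. The pattern of Section 3 suggests
$$\omega=\frac{3-\chi(V)}{R}+\frac{\chi(V)}{R-1}=\frac{3}{R}+\frac{\chi(V)}{R(R-1)},$$
which vanishes when $e(e-3)=3(R-1)$. To realize this we need a matrix of linear forms in $w_1,w_2,w_3$ that degenerates along $V$. An $e\times e$ matrix $M$ of linear forms with $\det M$ an equation of $V$ gives the alternating matrix $\left(\begin{smallmatrix}0&M\\-M^T&0\end{smallmatrix}\right)$ with generic half-rank $R=e$. But $e(e-3)=3(e-1)$ reads $e^2-6e+3=0$, which has no integer solution. So we must raise $R$ without touching $V$. The generic alternating $3\times3$ block has half-rank $1$ at *every* nonzero $w$, and $a$ copies of it give $R=e+a$. Now $e(e-3)=3(R-1)$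 forces $3\mid e$. For $e=3$ it gives $R=1<e$, and for $e=6$ it gives $R=7$, so $a=1$.

**The Lie algebras $\mathfrak g_{e,a}$** ($e\ge3$, $a\ge0$). Take the basis $x_i,y_i$ ($i\in\mathbf Z/e$), $t_{l1},t_{l2},t_{l3}$ ($1\le l\le a$), $z_1,z_2,z_3$. The nonzero brackets, up to antisymmetry, are (with $i=1,\dots,e$ and the index $i+1$ modulo $e$)
$$[x_i,y_i]=z_1-iz_3,\quad[x_i,y_{i+1}]=z_2,\quad[t_{l1},t_{l2}]=z_1,\quad[t_{l1},t_{l3}]=z_2,\quad[t_{l2},t_{l3}]=z_3.$$
The $z_j$ are central, so the class is $2$ and the Jacobi identity is trivial. The dimension is $2e+3a+3$. Let $\mathbf G_{e,a}$ be the corresponding unipotent group over $k$.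

**Theorem 1.** Put $R=e+a$. Then
$$\zeta_{\mathbf G_{e,a},\mathrm{top}}(s)=\frac{s\,\bigl(R(R-1)s-2R-e(e-3)\bigr)}{((R-1)s-2)(Rs-3)},\qquad\omega(\mathbf G_{e,a})=\frac{3(R-1)-e(e-3)}{R(R-1)}.$$
In particular, for $\mathbf G_{6,1}$ (dimension $18$, $R=7$) one has $\zeta_{\mathbf G_{6,1},\mathrm{top}}(s)=1-\frac3{(3s-1)(7s-3)}$ and $\omega=0$. The question has a negative answer over every $k$.

## 5. Proof of Theorem 1: a determinantal curve and Hensel's lemma

Use the $\mathfrak o$-form spanned by the given basis, and places with $p>e$; then $p$ is odd. We have $L'=Oz_1+Oz_2+Oz_3$, because $[x_1,y_2]=z_2$, $[x_1,y_1]-[x_2,y_2]=z_3$ and $[x_1,y_1]+z_3=z_1$. Write $w_j=w(z_j)$. Then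
$$B(w)=\begin{pmatrix}0&M\\-M^T&0\end{pmatrix}\oplus\begin{pmatrix}0&w_1&w_2\\-w_1&0&w_3\\-w_2&-w_3&0\end{pmatrix}^{\oplus a},\qquad M=\mathrm{diag}(w_1-iw_3)_{i=1}^e+w_2\Pi,$$
where $\Pi$ is the cyclic permutation matrix with ones at $(i,i+1)$.

**Step 1 (the determinant).** We identify the curve where the rank drops. A permutation $\sigma$ contributes to the Leibniz expansion of $\det M$ only if $\sigma(i)\in\{i,i+1\}$ for all $i$. If $\sigma(i)=i+1$ for some $i$, then $\sigma(i+1)\ne i+1$, so $\sigma(i+1)=i+2$, and so on around the cycle. So only the identity and the full $e$-cycle contribute, and the latter has sign $(-1)^{e-1}$: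
$$f:=\det M=\prod_{i=1}^e(w_1-iw_3)+(-1)^{e-1}w_2^e.$$

**Step 2 (smoothness).** We show that over any field of characteristic $0$ or $p>e$ the curve $V=\{f=0\}\subset\mathbf P^2$ is smooth. At a singular point $\partial f/\partial w_2=\pm e\,w_2^{e-1}=0$, so $w_2=0$. Then $(w_1,w_3)\ne(0,0)$ is a zero of $P=\prod_i(w_1-iw_3)$ at which both partial derivatives of $P$ vanish. But the linear factors $w_1-iw_3$, $1\le i\le e$, are pairwise non-proportional, since the integers $1,\dots,e$ are distinct in the field. So exactly one factor vanishes at this point, and $dP$ there is a nonzero multiple of the differential of that factor. This is a contradiction.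

**Step 3 (elementary divisors).** We compute the exponents $e_i$ in (2) for primitive $u\in O^3$. Suppose $f(\bar u)=0$. If $M(\bar u)$ had corank at least $2$, then $\mathrm{adj}\,M(\bar u)=0$, and $\partial_if=\mathrm{tr}(\mathrm{adj}(M)\,\partial_iM)$ would vanish at $\bar u$ for all $i$, contradicting Step 2. So $M(\bar u)$ has corank exactly $1$. Hence $M(u)$ has elementary divisors $1$ ($e-1$ times) and $\pi^j$ with $j=\operatorname{ord}f(u)\in[0,\infty]$; this also holds, with $j=0$, when $f(\bar u)\ne0$. If $PMQ=D$ is the Smith form, congruence by $\mathrm{diag}(P,Q^T)$ brings $\left(\begin{smallmatrix}0&M\\-M^T&0\end{smallmatrix}\right)$ to $\left(\begin{smallmatrix}0&D\\-D&0\end{smallmatrix}\right)$. Each $3\times3$ block is nonzero modulo $\pi$ and alternating of odd size $3$, hence congruent to $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)\oplus0$. In total there are $(e-1)+a=R-1$ exponents equal to $0$ and one equal to $j$, so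
$$|L:\mathrm{Rad}(\pi^{-m}u)|^{1/2}=q^{(R-1)m+\max(m-j,0)}.$$

**Step 4 (counting $u$ modulo $\pi^m$).** We count the vectors with each value of $j$. Put $U=\mathbf P^2\setminus V$. There are $(q-1)\#\bar U(\mathbf F_q)$ vectors $\bar u\ne0$ with $f(\bar u)\ne0$. Each has $q^{3(m-1)}$ lifts modulo $\pi^m$, all with $j=0$.

There are $(q-1)\#\bar V(\mathbf F_q)$ vectors $\bar u\ne0$ with $f(\bar u)=0$. For each of them some $\partial_if(\bar u)\neq0$. Fix lifts of the other two coordinates. If $u_i$ is changed by $\tau\in\pi O$, then $f$ changes by $\tau(\partial_if(u)+\tau\cdot(\cdots))$, which is $\tau$ times a unit. So $u_i\mapsto f(u)$ is an injection from the $q^{m-1}$ lifts of $\bar u_i$ modulo $\pi^m$ to $\pi O/\pi^m$, which also has $q^{m-1}$ elements; it is a bijection. Hence lifts of $\bar u$ correspond to pairs consisting of a lift of the other two coordinates and a value $f(u)\in\pi O/\pi^m$. So $q^{2(m-1)}$ lifts have $j\ge m$, and $q^{2(m-1)}(q-1)q^{m-1-j}$ lifts have a given $j$ with $1\le j<m$.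

**Step 5 (summation).** We insert this into (1). The lifts over $U$ give
$$\sum_{m\ge1}(q-1)\,\#\bar U(\mathbf F_q)\,q^{3(m-1)}q^{-Rms},$$
and the lifts over $V$ with $j\ge m$ give
$$\sum_{m\ge1}(q-1)\,\#\bar V(\mathbf F_q)\,q^{2(m-1)}q^{-(R-1)ms}.$$
For $1\le j<m$ put $m=j+l$ with $l\ge1$. The exponent of $q$ is
$$2(m-1)+(m-1-j)-s\bigl((R-1)m+l\bigr)=-3+j\bigl(2-(R-1)s\bigr)+l(3-Rs).$$
Therefore
$$\zeta_{\mathbf G_{e,a}(O)}(s)=1+\#\bar U(\mathbf F_q)\frac{(q-1)q^{-Rs}}{1-q^{3-Rs}}+\#\bar V(\mathbf F_q)\left[\frac{(q-1)q^{-(R-1)s}}{1-q^{2-(R-1)s}}+(q-1)^2q^{-3}\frac{q^{2-(R-1)s}}{1-q^{2-(R-1)s}}\cdot\frac{q^{3-Rs}}{1-q^{3-Rs}}\right].$$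
This has the shape (4) and holds for all $v$ with $p>e$ and all $K/k_v$.

**Step 6 (the limit).** By (5) the weights have constant terms $\frac1{Rs-3}$ for $U$ and
$$\frac1{(R-1)s-2}+\frac1{((R-1)s-2)(Rs-3)}=\frac{Rs-2}{((R-1)s-2)(Rs-3)}$$
for $V$. So
$$\zeta_{\mathbf G_{e,a},\mathrm{top}}(s)=1+\frac{\chi(U)}{Rs-3}+\chi(V)\,\frac{Rs-2}{((R-1)s-2)(Rs-3)},$$
with $\chi(V)=-e(e-3)$ and $\chi(U)=\chi(\mathbf P^2)-\chi(V)=3+e(e-3)$. Over the common denominator the numerator is
$$R(R-1)s^2+s\bigl[-2R-3(R-1)+(R-1)\chi(U)+R\chi(V)\bigr]+\bigl[6-2\chi(U)-2\chi(V)\bigr].$$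
Since $\chi(U)=3-\chi(V)$, the constant term is $0$ and the coefficient of $s$ is $\chi(V)-2R$. This is the formula of the theorem. Reading off the coefficient of $s^{-1}$,
$$\omega(\mathbf G_{e,a})=\frac{\chi(U)}R+\frac{\chi(V)}{R-1}=\frac{(3+e(e-3))(R-1)-e(e-3)R}{R(R-1)}=\frac{3(R-1)-e(e-3)}{R(R-1)}.$$

For $e=6$, $a=1$ we have $R=7$, $\chi(U)=21$, $\chi(V)=-18$, hence $\omega=\frac{21}7-\frac{18}6=0$, and
$$\zeta_{\mathbf G_{6,1},\mathrm{top}}(s)-1=\frac{21(6s-2)-18(7s-2)}{(6s-2)(7s-3)}=\frac{-6}{(6s-2)(7s-3)}=-\frac3{(3s-1)(7s-3)}.\qquad\blacksquare$$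

## 6. Prescribing the expansion at $s=\infty$

For $a=0$ the sign of $\omega(\mathbf G_{e,0})$ is that of $3(e-1)-e(e-3)$, which is $5$, $2$, $-3$ for $e=4,5,6$. In particular
$$\omega(\mathbf G_{6,0})=\frac{15-18}{30}=-\frac1{10}.$$
One negative value already gives every rational value by (7): for $c\in\mathbf Q$ choose $n\ge1$ with $c+\frac n{10}>0$ and write $c+\frac n{10}=\frac dR$. Then $\mathbf G_{6,0}^n\times\mathbf C_{d,R}$ has $\omega=c$. The next theorem extends this to several coefficients at once. For abelian or trivial $\mathbf H$ we read $\zeta_{\mathbf H,\mathrm{top}}=1$.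

**Theorem 2.** Let $\mathbf H$ be any unipotent $k$-group (possibly trivial), $N\ge1$ and $c_1,\dots,c_N\in\mathbf Q$. There is a unipotent $k$-group $\mathbf G$ of class exactly $2$ with
$$\zeta_{\mathbf H\times\mathbf G,\mathrm{top}}(s)=1+c_1s^{-1}+\dots+c_Ns^{-N}+O(s^{-N-1})\qquad(s\to\infty).$$
Hence $\omega$ takes every rational value. For every $N\ge1$ the degree of $\zeta_{\mathrm{top}}-1$ equals exactly $-N$ for suitable class-$2$ groups. Counterexamples exist in every nilpotency class $\ge2$.

*Proof.*

**Step 1 (linearization).** Logarithms turn products of groups into sums of vectors. For $t\in\mathbf Q$ let $m(t)=(t,t^2,\dots,t^N)$. Let $\Sigma\subset\mathbf Q^N$ be the set of vectors $(p_1,\dots,p_N)$ that arise from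
$$\log\zeta_{\mathbf G,\mathrm{top}}(s)=\sum_{j\ge1}\frac{p_j}js^{-j}$$
with $\mathbf G$ of class $2$. By (7), $\Sigma$ is closed under addition. Since $-\log(1-t/s)=\sum_j\frac{t^j}js^{-j}$, a factor $(1-t/s)^{-1}$ contributes $m(t)$. So $\Sigma$ contains

* $m(t)$ for all $t\in\mathbf Q_{>0}$, by (6) with $d/R=t$;
* $m\bigl(\frac2{R-1}\bigr)+m\bigl(\frac3R\bigr)-m(\beta_{e,R})$ for $R\ge e\ge3$, where $\beta_{e,R}=\frac{2R+e(e-3)}{R(R-1)}$.

The second item holds because Theorem 1 says
$$\zeta_{\mathbf G_{e,a},\mathrm{top}}=\Bigl(1-\frac{\beta_{e,R}}s\Bigr)\Bigl(1-\frac2{(R-1)s}\Bigr)^{-1}\Bigl(1-\frac3{Rs}\Bigr)^{-1}.$$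

**Step 2 ($\Sigma$ is a group containing a full lattice).** We need negatives. The idea is that $-m(\beta_{e,R})$ is available up to small errors, and that a small error cannot destroy positivity of coordinates. By Vandermonde, the vectors $m(1/i^2)$, $1\le i\le N$, form a basis of $\mathbf Q^N$. Take $R=ie$, so $a=(i-1)e$. Then
$$\beta_{e,ie}=\frac{2ie+e(e-3)}{ie(ie-1)}=\frac{e+2i-3}{i(ie-1)}\longrightarrow\frac1{i^2}\qquad(e\to\infty),$$
and $\frac2{ie-1},\frac3{ie}\to0$. So
$$w_e:=\sum_{i=1}^N\Bigl[m(\beta_{e,ie})-m\bigl(\tfrac2{ie-1}\bigr)-m\bigl(\tfrac3{ie}\bigr)\Bigr]\longrightarrow\sum_{i=1}^Nm(1/i^2).$$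
The coordinates of $w_e$ in the basis $m(1/i^2)$ are rational and tend to $1$. Hence for some large $e$ we have $w_e=\sum_i\lambda_i\,m(1/i^2)$ with all $\lambda_i\in\mathbf Q_{>0}$, while $-w_e\in\Sigma$ by Step 1. Let $D\ge1$ be a common denominator of the $\lambda_i$ and let $n_i=D\lambda_i\ge1$. Then $D(-w_e)+\sum_in_i\,m(1/i^2)=0$, so
$$-m(1/i^2)=D(-w_e)+(n_i-1)\,m(1/i^2)+\sum_{l\ne i}n_l\,m(1/l^2)\in\Sigma.$$
Thus $\Sigma\supseteq\Lambda:=\bigoplus_i\mathbf Z\,m(1/i^2)$. If $v\in\Sigma$, then $bv\in\Lambda$ for some integer $b\ge1$, and $-v=(b-1)v+(-bv)\in\Sigma$. So $\Sigma$ is a subgroup of $\mathbf Q^N$.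

**Step 3 ($\Sigma=\mathbf Q^N$).** We show that $\Sigma$ contains each coordinate axis, using the scaling $m(t)\mapsto m(\lambda t)$. Let $\epsilon_j$ be the $j$-th standard basis vector. For some integer $D\ge1$ we have $D\epsilon_j=\sum_ia_i\,m(1/i^2)$ with $a_i\in\mathbf Z$. Applying $\mathrm{diag}(\lambda,\lambda^2,\dots,\lambda^N)$ with $\lambda\in\mathbf Q_{>0}$ gives
$$D\lambda^j\epsilon_j=\sum_ia_i\,m(\lambda/i^2)\in\Sigma,$$
since $\Sigma$ is a group containing all $m(t)$, $t>0$. The $(j-1)$-st finite difference of $x^j$ is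
$$\sum_{i=0}^{j-1}(-1)^{j-1-i}\binom{j-1}i(x+i)^j=j!\,x+\mathrm{const},$$
with a constant depending only on $j$. Hence the subgroup of $\mathbf Q$ generated by $\{\lambda^j:\lambda\in\mathbf Q_{>0}\}$ contains $j!(x-y)$ for all $x,y\in\mathbf Q_{>0}$, that is, it is $\mathbf Q$. So $\mathbf Q\epsilon_j\subset\Sigma$ for all $j$, and $\Sigma=\mathbf Q^N$.

**Step 4 (back to jets).** Since $\log$ and $\exp$ are mutually inverse bijections on truncated rational power series in $s^{-1}$, every $N$-jet $1+\sum_jc_js^{-j}$ occurs for a group of class $2$. For general $\mathbf H$, choose $\mathbf G$ of class $2$ whose $N$-jet is that of $(1+\sum_jc_js^{-j})/\zeta_{\mathbf H,\mathrm{top}}(s)$, and use (7). For degree exactly $-N$ take $\mathbf H$ trivial and the jet $1+s^{-N}$. For class $c\ge2$ take $\mathbf H$ of class $c$, for instance the strictly upper triangular matrices of size $c+1$, and $c_1=0$; then $\mathbf H\times\mathbf G$ has class $c$ and $\omega=0$. $\blacksquare$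

These results do not decide whether $\zeta_{\mathbf G,\mathrm{top}}=1$ is possible for a non-abelian $\mathbf G$.

## 7. The invariant $\omega$ as an Euler characteristic integral

The pattern "Euler characteristic divided by half-rank" of Sections 3 and 5 is general, and it does not need class $2$.

**Theorem 3.** Let $\mathbf G$ be non-abelian unipotent, $\mathfrak g'=[\mathfrak g,\mathfrak g]$ and $d=\dim\mathfrak g'$. For $x\in\mathbf P(\mathfrak g'^*)$ let $B_x$ be the alternating form $(a,b)\mapsto x([a,b])$ on $\mathfrak g$, well defined up to scalars. Let $W_r\subset\mathbf P(\mathfrak g'^*)\cong\mathbf P_k^{d-1}$ be the locally closed locus where $\operatorname{rk}B_x=2r$. Then $W_0=\emptyset$ and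
$$\omega(\mathbf G)=\sum_{r\ge1}\frac{\chi(W_r(\mathbf C))}r=\int_{\mathbf P(\mathfrak g'^*)}\frac2{\operatorname{rk}B_x}\,d\chi(x).$$

The integral is notation for the finite sum: integrate a function with finitely many values by weighting each value with the Euler characteristic of its level set. For $\mathbf C_{d,R}$ the only stratum is $W_R=\mathbf P^{d-1}$ and the sum is $d/R$. For $\mathbf G_{e,a}$ the strata are $W_R=U$ and $W_{R-1}=V$.

**A class-3 example.** Let $\mathfrak g$ have basis $a,b,c,d$ with $[a,b]=c$, $[a,c]=d$. Then $\mathfrak g'$ is spanned by $c,d$, and $B_x$ pairs $a$ with $b,c$ through $(x_c,x_d)\ne0$. So the half-rank is $1$ on all of $\mathbf P^1$, and Theorem 3 predicts $\omega=2$. We check this directly after formula (8).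

A naive attempt at a proof would be to count $u$ according to the stratum of $\bar u$, as in Section 5. It stops where the strata are singular. There we used Hensel's lemma to control how the exponents $e_i$ vary in the residue class of $\bar u$, and this relied on the smoothness of $V$ and on a drop by exactly one block. In general we resolve the degeneracy loci first. The depth data then becomes monomial, the limit $s\to\infty$ discards most of it, and a second count undoes the resolution.

## 8. Proof of Theorem 3

Let $\mathfrak g$ have class $c$ and $L=\mathfrak g_{\mathfrak o}\otimes O$. Discard finitely many $v$, so that $p>\max(c,2)$ and so that $L$ and $L'=[L,L]$ are free with bases $\ell_1,\dots,\ell_n$ and $\ell_1',\dots,\ell_d'$ obtained by base change from a localization $\mathfrak o_S$ of $\mathfrak o$. The set $S$ will be enlarged finitely often.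

**Step 1 (replacing Lemma 1 by the orbit method).** We want a sum over $w\in(K/O)^d$ as in class $2$.

The Kirillov orbit method applies to finite $p$-groups $\exp(\mathfrak l)$ of class $<p$ (Howe, Pacific J. Math. 73 (1977); Boyarchenko–Sabitova, Israel J. Math. 165 (2008); see also Stasinski–Voll, Amer. J. Math. 136 (2014), §2.4). We apply it to the quotients $\exp(L/p^nL)$. Every continuous irreducible representation of $G=\exp(L)$ factors through one of these, so irreducible representations of $G$ correspond to $G$-orbits $\Omega$ on $\mathrm{Hom}_{cts}(L,\mathbf C^\times)$, with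
$$\chi_\Omega(\exp x)=|\Omega|^{-1/2}\sum_{\psi\in\Omega}\psi(x),\qquad\dim=|\Omega|^{1/2}.$$
Here $\exp x$ acts on $L$ by $e^{\mathrm{ad}x}$, and on characters by the dual action.

We compute stabilizers, for the action on characters of $T$ with $T=L$ or $T=L'$. On $T$ we have $e^{\mathrm{ad}x}-1=\mathrm{ad}x\circ u_x$ with $u_x=\sum_{n\ge0}(\mathrm{ad}x)^n/(n+1)!$. This is a finite sum with $p$-integral coefficients, because only $n+1\le c<p$ matters. It is $1$ plus a nilpotent map, hence an automorphism of $T$. So $\exp x$ fixes a character $\psi$ of $T$ if and only if $\psi([x,u_x(y)])=1$ for all $y\in T$, that is, $\psi([x,y])=1$ for all $y\in T$. For $T=L$ the stabilizer is $\exp(\mathrm{Rad}(\psi))$. For $T=L'$ it is $\exp(\mathrm{Rad}'(\psi))$ with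
$$\mathrm{Rad}'(\psi)=\{x\in L:\psi([x,y])=1\ \forall y\in L'\}.$$
Counting elements in a finite quotient of $L$ through which $\psi$ factors, the orbits have sizes $|L:\mathrm{Rad}(\psi)|$ and $|L:\mathrm{Rad}'(\psi)|$ respectively.

The $1$-dimensional representations correspond to the fixed characters $\varphi$, that is, to those trivial on $L'$. By the character formula, twisting by $\varphi$ replaces $\Omega$ by the orbit $\Omega\varphi$. Restriction $\mathrm{Hom}_{cts}(L,\mathbf C^\times)\to\mathrm{Hom}_{cts}(L',\mathbf C^\times)$ is $G$-equivariant, surjective by Pontryagin duality, with kernel the set of these $\varphi$. Two orbits have the same image exactly when they differ by some $\varphi$. So twist-isoclasses correspond to $G$-orbits on $\mathrm{Hom}_{cts}(L',\mathbf C^\times)$. The dimension $|L:\mathrm{Rad}(\psi)|^{1/2}$ depends only on $\psi|_{L'}$. Replacing the sum over orbits by a sum over characters, each weighted by the inverse of its orbit size, and identifying characters of $L'$ with $w\in(K/O)^d$ as in Section 1 (the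 sets $[x,L]$ and $[x,L']$ are $O$-modules), we get
$$\zeta_{\mathbf G(O)}(s)=\sum_{w\in(K/O)^d}|L:\mathrm{Rad}(w)|^{-s/2}\,|L:\mathrm{Rad}'(w)|^{-1}.\tag{8}$$

*The class-3 example.* Take $p>3$ and $w=\pi^{-m}u$, $u=(u_c,u_d)$. Then $|L:\mathrm{Rad}(w)|^{1/2}=q^m$. If $x$ has $a$-coordinate $x_a$, then $[x,c]=x_ad$ and $[x,d]=0$, so $|L:\mathrm{Rad}'(w)|=q^{\max(m-\operatorname{ord}u_d,0)}$. Summing $|L:\mathrm{Rad}'(w)|^{-1}$ over primitive $u$ modulo $\pi^m$: the terms with $u_d$ a unit give $(q-1)q^{m-1}\cdot q^m\cdot q^{-m}$; for each $1\le j<m$ the terms with $\operatorname{ord}u_d=j$ give $(q-1)q^{m-1}\cdot(q-1)q^{m-1-j}\cdot q^{-(m-j)}=(q-1)^2q^{m-2}$; the terms with $u_d\equiv0$ give $(q-1)q^{m-1}$. With $T=q^{1-s}$,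
$$\zeta=1+2\,\frac{q-1}q\cdot\frac T{1-T}+\Bigl(\frac{q-1}q\Bigr)^2\frac{T^2}{(1-T)^2}=\Bigl(1+\frac{q-1}q\cdot\frac T{1-T}\Bigr)^2=\Bigl(\frac{1-q^{-s}}{1-q^{1-s}}\Bigr)^2.$$
So $\zeta_{\mathrm{top}}=(s/(s-1))^2$ and $\omega=2$, as predicted.

**Step 2 (an integral over $\mathbf P^{d-1}(O)$).** We express the indices in (8) through ideals.

Let $B(w)=(w([\ell_i,\ell_j]))$ and $B'(w)=(w([\ell_i,\ell_j']))$, matrices of linear forms in the coordinates of $w$. Let $\kappa$ be the generic half-rank of $B$ and $\kappa'$ the generic rank of $B'$. On $X=\mathbf P^{d-1}$ let $\mathcal I_j$ be the ideal sheaf generated by the Pfaffians of the principal $2j\times2j$ submatrices of $B$ ($0\le j\le\kappa$), and $\mathcal J_j$ the one generated by the $j\times j$ minors of $B'$ ($0\le j\le\kappa'$), with $\mathcal I_0=\mathcal J_0=\mathcal O_X$. For example, for $j=1$ the Pfaffians are the entries of $B$.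

The principal $2j$-Pfaffians are the coefficients of the divided power $\beta^j/j!$ of the $2$-form $\beta=\sum_{i<l}B_{il}\,\xi_i\wedge\xi_l$. A congruence by a matrix in $\mathrm{GL}_n(O)$ is a linear change of the $\xi_i$, which acts on these coefficients through the invertible matrix of $2j$-minors. So the ideal they generate is invariant under congruence. Evaluating on the normal form of $B(u)$, with exponents $e_1\le e_2\le\cdots$ in $[0,\infty]$, gives $\operatorname{ord}\mathcal I_j(u)=e_1+\dots+e_j$ for primitive $u$. The same argument over a field shows that the half-rank of an alternating matrix is the largest $j$ such that some principal $2j$-Pfaffian is nonzero. Likewise $\operatorname{ord}\mathcal J_j(u)=f_1+\dots+f_j$ if $\pi^{f_1},\pi^{f_2},\dots$ with $f_1\le f_2\le\cdots$ are the elementary divisors of $B'(u)$, and $|L:\mathrm{Rad}'(w)|=q^{\sum_i\max(m-f_i,0)}$. Since $\sum_i\max(m-e_i,0)=\max_j\bigl(jm-(e_1+\dots+e_j)\bigr)$, attained at $j=\#\{i:e_i<m\}$, we obtain for $w=\pi^{-m}u$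
$$|L:\mathrm{Rad}(w)|^{1/2}=q^A,\quad A=\max_{0\le j\le\kappa}\bigl(jm-\operatorname{ord}\mathcal I_j(u)\bigr);\qquad|L:\mathrm{Rad}'(w)|=q^C,\quad C=\max_{0\le j\le\kappa'}\bigl(jm-\operatorname{ord}\mathcal J_j(u)\bigr).$$

Since $[L,L]=L'$, the entries of $B$ span all linear forms over $O$. So $\mathcal I_1=\mathcal O_X$, also over the residue fields. In particular $W_0=\emptyset$, $\kappa\ge1$, and $m\le A\le\kappa m$.

Let $\mu$ be the measure on $X(O)$ that gives each residue class measure $q^{-(d-1)}$ and is Haar measure in local coordinates. Haar measure on the primitive vectors of $O^d$ pushes forward to $(1-q^{-1})\mu$; the total masses agree, as $1-q^{-d}=(1-q^{-1})\frac{q^d-1}{q-1}q^{-(d-1)}$. A sum over primitive $u$ modulo $\pi^m$ is $q^{md}$ times an integral over primitive vectors. So (8) becomes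
$$\zeta_{\mathbf G(O)}(s)=1+(1-q^{-1})\sum_{m\ge1}q^{md}\int_{X(O)}q^{-sA-C}\,d\mu.\tag{9}$$

**Step 3 (making the ideals monomial).** We turn the integral into sums over lattice points.

The ideal $\mathcal K=\prod_{j\le\kappa}\mathcal I_j\prod_{j\le\kappa'}\mathcal J_j$ is nonzero; let $Z\subset X$ be its zero locus. By Hironaka there is a projective birational $\phi\colon Y\to X$ over $k$, with $Y$ smooth, which is an isomorphism over $X\setminus Z$ and such that $\phi^{-1}(Z)$ is a strict normal crossings divisor $\bigcup_iE_i$ with irreducible components $E_i$, and both $\mathcal K\mathcal O_Y$ and the Jacobian ideal of $\phi$ are locally monomial in the $E_i$. If a product of two ideals in a local domain is principal and nonzero, each factor is invertible and hence principal. As $\mathcal O_{Y,y}$ is a unique factorization domain, factors of a monomial in the local equations of the $E_i$ are again monomials up to units. So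
$$\mathcal I_j\mathcal O_Y=\mathcal O\Bigl(-\sum_iN_{ij}E_i\Bigr),\qquad\mathcal J_j\mathcal O_Y=\mathcal O\Bigl(-\sum_iM_{ij}E_i\Bigr),\qquad\mathrm{Jac}(\phi)=\mathcal O\Bigl(-\sum_i(\nu_i-1)E_i\Bigr),\quad\nu_i\ge1.$$
For a set $I$ of indices put $E_I^\circ=\bigcap_{i\in I}E_i\setminus\bigcup_{i\notin I}E_i$, with $E_\emptyset^\circ=Y\setminus\bigcup_iE_i$. For almost all $v$ all of this has good reduction (Denef, Amer. J. Math. 109 (1987)), and this persists under extension of $k_v$.

By properness, a point of $X(O)$ whose generic point lies outside $Z$ lifts uniquely to $Y(O)$, and the other points have measure $0$. In the residue disc of $y\in\bar E_I^\circ(\mathbf F_q)$ there are coordinates $y_1,\dots,y_{d-1}\in\pi O$ such that $E_i=\{y_i=0\}$ for $i\in I$, after relabeling. On the set $\{\operatorname{ord}y_i=n_i,\ i\in I\}$ we have $\operatorname{ord}\mathcal I_j=\sum_{i\in I}N_{ij}n_i$ and $\operatorname{ord}\mathcal J_j=\sum_{i\in I}M_{ij}n_i$. This set has measure $q^{-(d-1-|I|)}\prod_{i\in I}(1-q^{-1})q^{-n_i}=q^{-(d-1)}(q-1)^{|I|}q^{-\sum_{i\in I} n_i}$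 in $Y(O)$. The Jacobian has absolute value $q^{-\sum_{i\in I}(\nu_i-1)n_i}$ on it, so its image has $\mu$-measure
$$q^{-(d-1)}(q-1)^{|I|}q^{-\nu(n)},\qquad\nu(n)=\sum_{i\in I}\nu_in_i.\tag{10}$$
Hence (9) becomes
$$\zeta_{\mathbf G(O)}(s)=1+\sum_I\#\bar E_I^\circ(\mathbf F_q)\,(1-q^{-1})q^{-(d-1)}(q-1)^{|I|}\sum_{m\ge1,\ n\in\mathbf N_{>0}^I}q^{\lambda_I(m,n)},\tag{11}$$
$$\lambda_I=dm-\nu(n)-sA_I-C_I,\quad A_I=\max_{0\le j\le\kappa}\Bigl(jm-\sum_{i\in I}N_{ij}n_i\Bigr),\quad C_I=\max_{0\le j\le\kappa'}\Bigl(jm-\sum_{i\in I}M_{ij}n_i\Bigr).$$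
All terms are positive for real $s$, and since $A_I\ge m$, $C_I\ge0$ and $\nu_i\ge 1$ the sums converge for $s>d$.

**Step 4 (summing over cones and letting $q\to1$).** We bring (11) into the shape (4).

For each $I$ choose a unimodular simplicial fan $\Delta_I$ subdividing $\mathbf R_{\ge0}^{1+I}$ (coordinates $m$ and $n_i$, $i\in I$) such that $A_I$ and $C_I$, being maxima of finitely many integral linear forms, are linear on each cone. The relatively open cones contained in $\mathbf R_{>0}^{1+I}$ partition it. If such a cone has primitive generators $\rho_1,\dots,\rho_t$, its lattice points are the $\sum_lk_l\rho_l$ with integers $k_l\ge1$, and it contributes $\prod_l\frac{q^{\lambda(\rho_l)}}{1-q^{\lambda(\rho_l)}}$, where $\lambda=\lambda_I$. No $\lambda(\rho)$ is identically $0$ as a polynomial in $s$. If $m(\rho)>0$, then $A(\rho)\ge m(\rho)>0$. If $m(\rho)=0$, then $A(\rho)=C(\rho)=0$ (the term $j=0$ is $0$ and the others are $\le0$) and $-\lambda(\rho)=\nu(n(\rho))>0$. So (11) has the shape (4). Since $(1-q^{-1})(q-1)^{|I|}=q^{-1}(q-1)^{1+|I|}$,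 rule (5) shows that cones with $t<1+|I|$ have constant term $0$, and that
$$\zeta_{\mathbf G,\mathrm{top}}(s)=1+\sum_I\chi(E_I^\circ(\mathbf C))\sum_{\substack{\sigma\in\Delta_I\\\dim\sigma=1+|I|}}\ \prod_{\rho\in\sigma(1)}\frac1{sA(\rho)+C(\rho)-dm(\rho)+\nu(n(\rho))},\tag{12}$$
where $\sigma(1)$ is the set of primitive generators of $\sigma$.

**Step 5 (the coefficient of $s^{-1}$).** We find which cones survive.

Since $A(\rho)>0$ exactly when $m(\rho)>0$, the $\sigma$-term in (12) has degree $-\#\{\rho\in\sigma(1):m(\rho)>0\}$, which is $\le-1$ because $\sigma$ is full-dimensional. It is $-1$ exactly when $\sigma$ is spanned by a facet $\tau\subset\{m=0\}$ and one more generator $\rho_0$. The determinant of the generators is then $\pm m(\rho_0)$ times the determinant of the generators of $\tau$ in $\mathbf Z^I$, and it equals $\pm1$. So $m(\rho_0)=1$ and $\tau$ is unimodular in $\mathbf Z^I$.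

The function $A_I$ is linear on $\sigma$ and vanishes on $\tau$, so $A_I=A_I(\rho_0)\,m$ on $\sigma$. To find $A_I(\rho_0)$, take $n^0$ in the interior of $\tau$, so that all $n_i^0>0$, and evaluate $A_I$ at $(0,n^0)+\varepsilon\rho_0$ as $\varepsilon\to0^+$. The terms with some $N_{ij}>0$, $i\in I$, are negative for small $\varepsilon$, and the others equal $j\varepsilon$. Hence
$$A_I(\rho_0)=r_I:=\max\{j\le\kappa:N_{ij}=0\ \text{for all }i\in I\},$$
and $r_I\ge1$ because $\mathcal I_1=\mathcal O_X$. The generators $\rho$ of $\tau$ contribute factors $1/\nu(\rho)$, where $\nu(\rho)=\nu(n(\rho))$. So the coefficient of $s^{-1}$ in this $\sigma$-term is $\frac1{r_I}\prod_{\rho\in\tau(1)}\frac1{\nu(\rho)}$.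

Each full-dimensional cone $\tau$ of the fan induced on $\{m=0\}$ is a facet of exactly one such $\sigma$. Indeed, the finitely many full-dimensional cones are closed and cover the orthant, so one of them, $\sigma$, contains $(\varepsilon,n^0)$ for arbitrarily small $\varepsilon>0$ and hence contains $(0,n^0)$. As $\tau$ is the cone whose relative interior contains this point, $\tau$ is a face of $\sigma$, of codimension $1$. Any two full-dimensional cones with facet $\tau$ lie on the side $m\ge0$, so both contain a half-ball around $(0,n^0)$. Their interiors then meet, and the cones are equal.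

Finally, the substitution $n=\sum_lk_l\rho_l$ on each unimodular $\tau$ gives
$$\sum_\tau\prod_{\rho\in\tau(1)}\frac1{\nu(\rho)}=\sum_\tau\int_\tau e^{-\nu(n)}\,dn=\int_{\mathbf R_{>0}^I}e^{-\nu(n)}\,dn=\prod_{i\in I}\frac1{\nu_i}.$$
For $I=\emptyset$ there is one cone, $\tau=\{0\}$, and all empty products are $1$. Altogether
$$\omega(\mathbf G)=\sum_I\frac{\chi(E_I^\circ(\mathbf C))}{r_I}\prod_{i\in I}\frac1{\nu_i}.\tag{13}$$

**Step 6 (going back down to $\mathbf P^{d-1}$).** Formula (13) depends on the resolution; we now remove it by counting points a second time.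

Let $y\in E_I^\circ$, in characteristic $0$ or modulo a good $v$. The ideal $\mathcal I_j\mathcal O_{Y,y}$ is trivial if and only if $N_{ij}=0$ for all $i\in I$, and also if and only if $\mathcal I_j$ is trivial at $\phi(y)$. By Step 2 the half-rank of $B_{\phi(y)}$ is the largest $j$ with $\mathcal I_j$ trivial at $\phi(y)$, so it is $r_I$. Therefore
$$\phi^{-1}(W_r)=\bigsqcup_{I:\,r_I=r}E_I^\circ,$$
also modulo good $v$, where $\bar W_r$ is the locus of half-rank $r$ over the residue field. Consider the set of points of $X(O)$ that reduce into $\bar W_r(\mathbf F_q)$. Its $\mu$-measure is $q^{-(d-1)}\#\bar W_r(\mathbf F_q)$. Computed on $Y$ through (10), summed over all $n\in\mathbf N_{>0}^I$, it is $q^{-(d-1)}\sum_{r_I=r}\#\bar E_I^\circ(\mathbf F_q)\prod_{i\in I}(q-1)\sum_{n_i\ge1}q^{-\nu_in_i}$. So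
$$\#\bar W_r(\mathbf F_q)=\sum_{I:\,r_I=r}\#\bar E_I^\circ(\mathbf F_q)\prod_{i\in I}\frac{q-1}{q^{\nu_i}-1}\tag{14}$$
for almost all $v$ and all $K/k_v$. We need to replace point counts by Euler characteristics, and this is what the next lemma does.

**Lemma 2.** Let $V_i$ be finitely many separated $k$-varieties and let $g_i\in\mathbf Q(X)$ be regular at $1$. If $\sum_i\#\bar V_i(\mathbf F_{q_K})\,g_i(q_K)=0$ for almost all $v$ and all $K/k_v$, then $\sum_i\chi(V_i(\mathbf C))\,g_i(1)=0$.

*Proof.* Write $g_i=P_i/D$ with polynomials $P_i,D$ and $D(1)\ne0$. Fix a good $v$ with residue field $\mathbf F_q$, with $q$ larger than every real root of $D$, and let $K$ be the unramified extension of $k_v$ of degree $f$. By Grothendieck's trace formula $\#\bar V_i(\mathbf F_{q^f})=\sum_j\epsilon_{ij}\alpha_{ij}^f$ with $\alpha_{ij}\ne0$ (Frobenius eigenvalues on compactly supported $\ell$-adic cohomology) and $\epsilon_{ij}=\pm1$. By the comparison theorems, $\sum_j\epsilon_{ij}=\chi_c(V_i(\mathbf C))=\chi(V_i(\mathbf C))$ for almost all $v$. The function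
$$f\longmapsto\sum_{i,j}\epsilon_{ij}\alpha_{ij}^fP_i(q^f)$$
has the form $\sum_\beta c_\beta\beta^f$ with finitely many distinct nonzero $\beta$, and it vanishes for all $f\ge1$. By Vandermonde all $c_\beta=0$, so it vanishes at $f=0$ too, which says $\sum_i\chi(V_i(\mathbf C))P_i(1)=0$. Divide by $D(1)$. $\square$

**Step 7 (conclusion).** The function $\frac{X-1}{X^{\nu}-1}=(1+X+\dots+X^{\nu-1})^{-1}$ is regular at $1$ with value $1/\nu$. Lemma 2 applied to (14) gives
$$\chi(W_r(\mathbf C))=\sum_{I:\,r_I=r}\chi(E_I^\circ(\mathbf C))\prod_{i\in I}\frac1{\nu_i}.$$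
Grouping (13) according to the value $r_I=r$ gives $\omega(\mathbf G)=\sum_{r\ge1}\chi(W_r(\mathbf C))/r$. $\blacksquare$

## 9. Derived algebras of dimension at most two, and of dimension at least three

Theorem 3 shows exactly when the positivity argument of Section 4 can be rescued by dimension alone.

**Corollary 4.** If $\dim\mathfrak g'\le2$ (with $\mathbf G$ non-abelian unipotent), then $\omega(\mathbf G)>0$. This is sharp: for every $d\ge3$ and every $k$ there is $\mathbf G$ with $\dim\mathfrak g'=d$ and $\omega(\mathbf G)=0$.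

*Proof.* If $d=1$, then $\mathbf P^0$ is a point of some half-rank $r\ge1$, and $\omega=1/r>0$.

If $d=2$, let $R$ be the generic half-rank on $\mathbf P^1$. It drops only on a proper closed subset, that is, on a finite set $F\subset\mathbf P^1(\mathbf C)$, say to $r_x<R$ at $x\in F$. By Theorem 3,
$$\omega(\mathbf G)=\frac{2-|F|}R+\sum_{x\in F}\frac1{r_x}=\frac2R+\sum_{x\in F}\Bigl(\frac1{r_x}-\frac1R\Bigr)\ge\frac2R>0.$$

For $d=3$ take $\mathbf G_{6,1}$. For $d=3+N$ with $N\ge1$ take $\mathbf G_{6,0}\times(\mathbf C_{1,10N})^N$, whose derived algebra has dimension $3+N$. By Theorem 1 with $R=6$ we have $\omega(\mathbf G_{6,0})=-\frac1{10}$, and by (6) $\omega(\mathbf C_{1,10N})=\frac1{10N}$. By additivity (7) the total is $-\frac1{10}+N\cdot\frac1{10N}=0$. $\blacksquare$
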